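\title{There is no minimum transitive model of $\mathsf{GB}+\mathsf{ETR}$}

\begin{abstract}
We show that G\"odel--Bernays set theory with Elementary Transfinite Recursion has no minimum transitive model, with or without global choice. For a countable ordinal $\alpha$ we compute the intersection of all families of classes that make $L_\alpha$ a model of $\mathsf{GB}+\mathsf{ETR}$: it is the closure of the definable classes under definability and recursion along true well-orders. This intersection satisfies $\mathsf{ETR}$ exactly when $L_\alpha$ is the set part of a $\beta$-model of the theory, and this fails at the least height of a transitive model, because every $\beta$-model of $\mathsf{GB}+\mathsf{ETR}$ has a transitive model of $\mathsf{GB}+\mathsf{ETR}$ as an element. The proof uses a tree whose branches are models of the theory, together with the fact that an ill-founded class order which a model believes to be a well-order is longer than every true well-order of the model.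
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The question}

A \emph{model of second-order set theory} is a pair $(M,\mathcal X)$, where the elements of $M$ are the sets and the elements of $\mathcal X$ are the classes. The model is \emph{transitive} if $M$ is a transitive set, $\mathcal X\subseteq\mathcal P(M)$, and membership, both between sets and between sets and classes, is the true $\in$. Its \emph{height} is $M\cap\mathrm{Ord}$. We work in $\mathsf{ZFC}$, models are sets, and the word ``true'' refers to the universe $V$.

A formula is \emph{elementary} if it quantifies only over sets; class variables may occur free. \emph{G\"odel--Bernays set theory} $\mathsf{GB}$ consists of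
\begin{itemize}
\item the $\mathsf{ZF}$ axioms for sets;
\item Class Extensionality and Class Foundation;
\item Class Replacement: the image of a set under a class function is a set;
\item Elementary Comprehension: $\{x:\varphi(x)\}$ is a class for every elementary formula $\varphi$ with finitely many set and class parameters.
\end{itemize}
Global choice is not included. Every set $a$ is the class $\{x:x\in a\}$, so $M\subseteq\mathcal X$ in a transitive model. Class Extensionality and Class Foundation hold in every transitive model. For a class $A$ and a set $p$ we write $A_p=\{x:(p,x)\in A\}$.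

Let $R$ be a relation. An element $x$ of $B$ is \emph{$R$-minimal} in $B$ if no $y\in B$ satisfies $y\mathrel Rx$. The relation $R$ is \emph{well-founded} if every nonempty set has an $R$-minimal element, or equivalently if there is no sequence with $x_{n+1}\mathrel Rx_n$ for all $n<\omega$. A model $(M,\mathcal X)$ \emph{believes} that $R\in\mathcal X$ is well-founded if every nonempty $B\in\mathcal X$ has an $R$-minimal element. Linear orders are reflexive: a linear order $\Gamma$ is a relation ${\le_\Gamma}$ on $\operatorname{dom}\Gamma=\{x:(x,x)\in\Gamma\}$, and every notion of well-foundedness for $\Gamma$ refers to the strict part $<_\Gamma$. We write $j\in\Gamma$ for $j\in\operatorname{dom}\Gamma$, and $\Gamma_{<r}$ for the restriction of $\Gamma$ to $\{j:j<_\Gamma r\}$. A \emph{class well-order} of $(M,\mathcal X)$ is a linear order $\Gamma\in\mathcal X$ that the model believes to be well-founded; this says that every nonempty subclass of $\operatorname{dom}\Gamma$ has a least element.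

Let $N$ be a transitive set closed under pairs, let $\Gamma,P\subseteq N$ with $\Gamma$ a linear order, and let $\varphi(x,Y,P)$ be elementary. A \emph{solution over $N$ of the $\varphi$-recursion along $\Gamma$ with parameter $P$} is a set $S\subseteq\operatorname{dom}\Gamma\times N$ such that for every $i\in\Gamma$,
\[
S_i=\{x\in N:\varphi(x,S{\restriction}i,P)\text{ holds in }N\},\qquad\text{where }S{\restriction}i=\{(j,x)\in S:j<_\Gamma i\}.
\]
Along a true well-order there is exactly one solution, by the recursion theorem. \emph{Elementary Transfinite Recursion}, $\mathsf{ETR}$, asserts in $(M,\mathcal X)$ that for every class well-order $\Gamma$, every class $P$ and every elementary $\varphi$, some class is a solution over $M$ of the $\varphi$-recursion along $\Gamma$ with parameter $P$. One class parameter is enough: classes $P_1,\dots,P_k$ and a set $c$ are recovered elementarily from the class $\{(0,c)\}\cup\bigcup_{l}\{l\}\times P_l$. We use several parameters without further comment.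

A \emph{$\beta$-model} is a transitive model $(M,\mathcal X)$ such that every $R\in\mathcal X$ that the model believes to be well-founded is well-founded. A transitive model $(M,\mathcal X)$ of a theory $T$ is \emph{minimum} if $M\subseteq N$ and $\mathcal X\subseteq\mathcal Y$ for every transitive model $(N,\mathcal Y)$ of $T$; a \emph{minimum $\beta$-model} is a $\beta$-model of $T$ that is contained in this sense in every $\beta$-model of $T$. The following facts are known. If there is a transitive model of $\mathsf{ZF}$, then there is a minimum one (Shepherdson, Cohen). There is no minimum transitive model of Kelley--Morse set theory $\mathsf{KM}$. If there is a $\beta$-model of $\mathsf{GB}+\mathsf{ETR}$, then there is a minimum $\beta$-model of $\mathsf{GB}+\mathsf{ETR}$. We answer the following question from Williams~\cite{Williams}: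
\begin{quote}
Assuming that $\mathsf{GB}+\mathsf{ETR}$ has a transitive model, does it have a minimum transitive model?
\end{quote}

\subsection{The answer one would guess}

A theory has a minimum model when its axioms are closure conditions whose outcome does not depend on the model. The theory $\mathsf{GB}$ is the basic case. For a set $N$ let $\operatorname{Def}(N)$ be the family of subsets of $N$ definable with parameters over $(N,\in)$.

\begin{example}\label{ex:gb}
Let $\alpha$ be least with $L_\alpha\models\mathsf{ZF}$. Then $(L_\alpha,\operatorname{Def}(L_\alpha))$ is the minimum transitive model of $\mathsf{GB}$. It is a model, since Class Replacement for definable classes is the Replacement schema of $L_\alpha$. Let $(N,\mathcal Y)\models\mathsf{GB}$ be transitive of height $\beta$. Then $L^N=L_\beta\models\mathsf{ZF}$, so $\beta\ge\alpha$ and $L_\alpha\subseteq N$. If $\beta=\alpha$, then $L_\alpha$ is definable over $N$, and Elementary Comprehension gives $\operatorname{Def}(L_\alpha)\subseteq\mathcal Y$. If $\beta>\alpha$, then $L_\alpha\in N$, so $\operatorname{Def}(L_\alpha)\subseteq N\subseteq\mathcal Y$.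
\end{example}

The principle $\mathsf{ETR}$ also reads as a closure condition: given $\Gamma$ and $P$, add a solution. For an ordinal $\alpha$ let
\[
\mathfrak X_\alpha=\{\mathcal X:(L_\alpha,\mathcal X)\models\mathsf{GB}+\mathsf{ETR}\}.
\]
A closure condition with a hypothesis can misbehave because the hypothesis changes with the model: a linear order might be a class well-order for a small $\mathcal X$ and acquire a subclass without a least element in a larger one. Over $L_\alpha$ this does not happen. Let $L_\alpha\models\mathsf{ZF}$. A relation $R\subseteq L_\alpha\times L_\alpha$ is \emph{locally well-founded} if $R\cap(L_\kappa\times L_\kappa)$ is well-founded for every limit ordinal $\kappa<\alpha$. Lemma~\ref{lem:lwf} shows that a model $(L_\alpha,\mathcal X)$ of $\mathsf{GB}$ believes $R\in\mathcal X$ to be well-founded if and only if $R$ is locally well-founded, a condition that does not mention $\mathcal X$. So one would guess that the answer is yes: take the least $\alpha$ with $\mathfrak X_\alpha\ne\emptyset$ and close $\operatorname{Def}(L_\alpha)$ under definability and recursion along locally well-founded orders.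

The flaw is in the outcome, not in the hypothesis. Call a linear order $G\subseteq L_\alpha\times L_\alpha$ a \emph{pseudo-well-order} if it is locally well-founded but not a true well-order. Along such an order, solutions are not unique.

\begin{example}\label{ex:nonunique}
Let $G$ be an ill-founded linear order, $x_0>_Gx_1>_G\cdots$, and let $I=\{i:x_n\le_Gi\text{ for some }n\}$. Let $\varphi(x,Y,P)$ say that $x=0$ and $(j,0)\in Y$ for some $j$. Then $\emptyset$ is a solution along $G$, and so is $I\times\{0\}$: every $i\in I$ has a predecessor in $I$, and no $i\notin I$ has one.
\end{example}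

A single model of $\mathsf{GB}$ contains at most one solution along a class well-order, since the class of indices at which two solutions differ would have a least element. But nothing forces two models to contain the same solution. What all models over $L_\alpha$ must share is the closure under recursion along \emph{true} well-orders.

\begin{definition}\label{def:hull}
Let $\mathfrak X_\alpha\ne\emptyset$. The \emph{hull} $\mathcal H_\alpha$ is the least family of subsets of $L_\alpha$ with the following two closure properties.
\begin{itemize}
\item[(H1)] Every subset of $L_\alpha$ definable with parameters over $(L_\alpha,\in,A_1,\dots,A_k)$, where $k\ge0$ and $A_1,\dots,A_k$ are in the family, is in the family.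
\item[(H2)] If $\Gamma$ and $P$ are in the family, $\Gamma$ is a true well-order and $\varphi$ is elementary, then the solution over $L_\alpha$ of the $\varphi$-recursion along $\Gamma$ with parameter $P$ is in the family.
\end{itemize}
\end{definition}

The hull exists because $\mathcal P(L_\alpha)$ has both properties and they pass to intersections.

\subsection{Results}

\begin{theorem}\label{thm:main}
There is no minimum transitive model of $\mathsf{GB}+\mathsf{ETR}$. The same holds for every theory $T$ with $\mathsf{GB}+\mathsf{ETR}\subseteq T\subseteq\mathsf{GB}+\mathsf{ETR}+V{=}L$, where theories are closed under consequence; for example, it holds for $\mathsf{GB}+\mathsf{ETR}$ with global choice.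
\end{theorem}

The main work is an analysis of the class parts over a fixed countable $L_\alpha$.

\begin{theorem}\label{thm:fixed}
Let $\alpha$ be countable with $\mathfrak X_\alpha\ne\emptyset$. Then $\bigcap\mathfrak X_\alpha=\mathcal H_\alpha$, and the following are equivalent.
\begin{itemize}
\item[(a)] $\mathfrak X_\alpha$ has a $\subseteq$-least element.
\item[(b)] $\mathcal H_\alpha\in\mathfrak X_\alpha$.
\item[(c)] $(L_\alpha,\mathcal X)$ is a $\beta$-model for some $\mathcal X\in\mathfrak X_\alpha$.
\item[(d)] Every locally well-founded linear order in $\mathcal H_\alpha$ is a true well-order.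
\end{itemize}
\end{theorem}

\begin{theorem}\label{thm:beta}
\begin{itemize}
\item[(a)] If $(M,\mathcal X)$ is a $\beta$-model of $\mathsf{GB}+\mathsf{ETR}$, then some transitive model of $\mathsf{GB}+\mathsf{ETR}$ is an element of $M$. So no $\beta$-model has the least possible height of a transitive model.
\item[(b)] Suppose that $\mathsf{GB}+\mathsf{ETR}$ has a transitive model, and let $\alpha_0$ be the least height of one. Then the componentwise intersection of all transitive models of $\mathsf{GB}+\mathsf{ETR}$ is $(L_{\alpha_0},\mathcal H_{\alpha_0})$, and it satisfies $\mathsf{GB}$ but not $\mathsf{ETR}$.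
\end{itemize}
\end{theorem}

The hard case of Theorem~\ref{thm:fixed} is the one in which $\mathcal H_\alpha$ contains a pseudo-well-order $G$. We build a tree, definable from $G$, whose branches are members of $\mathfrak X_\alpha$. If a class $A$ lies in all of them, a diagonal argument finds a node that pins $A$ down, and then $x\in A$ becomes equivalent to the well-foundedness of an explicit subtree $D_x$. Well-foundedness of $D_x$ is tested by comparing it with a long enough well-order, and the initial segments of $G$ supply one. This puts $A$ into the hull. It also makes $A$ definable from a single recursion along all of $G$, and a model of $\mathsf{ETR}$ has classes that are not so definable. For Theorem~\ref{thm:main} one needs a pseudo-well-order at the least height, and the tree that searches for a model of $\mathsf{GB}+\mathsf{ETR}$ provides it: it has a branch, but none that can be found below that height.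

Section~\ref{sec:mini} sets up the two combinatorial tools and runs the argument on a small tree. Sections~\ref{sec:gb} and~\ref{sec:etr} collect what we need about transitive models of $\mathsf{GB}$ and of $\mathsf{ETR}$. Section~\ref{sec:tree} constructs the tree of models, Section~\ref{sec:fixed} proves Theorem~\ref{thm:fixed}, and Section~\ref{sec:least} proves Theorems~\ref{thm:main} and~\ref{thm:beta}.

\section{Kleene--Brouwer orders, comparison maps, and a miniature}\label{sec:mini}

\subsection{Kleene--Brouwer orders}

A \emph{tree} is a set of finite sequences closed under initial segments; $|s|$ is the length of $s$. A \emph{branch} of a tree $T$ is a function $f$ on $\omega$ with $f{\restriction}n\in T$ for all $n$, and it \emph{passes through} $s$ if $s\subseteq f$. Recursion runs along linear orders, so we need to convert trees into linear orders.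

Let $(Z,<)$ be a well-order. For finite sequences $u,v$ from $Z$ put $u\le_{KB}v$ if $u\supseteq v$, or if neither sequence extends the other and $u(m)<v(m)$ for the least $m$ with $u(m)\ne v(m)$. This \emph{Kleene--Brouwer order} is linear: it is the lexicographic order of the infinite sequences obtained by padding $u$ and $v$ with a new symbol placed above $Z$.

\begin{lemma}\label{lem:kb}
Let $Q$ be a set of finite sequences from $Z$.
\begin{itemize}
\item[(a)] If $\le_{KB}$ does not well-order $Q$, there is $f\colon\omega\to Z$ such that each $f{\restriction}n$ is an initial segment of a member of $Q$.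
\item[(b)] If $f\colon\omega\to Z$ and $f{\restriction}n\in Q$ for infinitely many $n$, then $\le_{KB}$ does not well-order $Q$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Let $u_0>_{KB}u_1>_{KB}\cdots$ be in $Q$. By recursion on $n$ we define $f{\restriction}n$ and $N_n$ so that $u_k\supseteq f{\restriction}n$ for all $k\ge N_n$. Given these, at most one $k\ge N_n$ has $u_k=f{\restriction}n$, because the $u_k$ are distinct. For all large $k$, then, $u_k(n)$ is defined, and $u_{k+1}(n)\le u_k(n)$: either $u_{k+1}\supseteq u_k$, or the first disagreement occurs at some $m\ge n$ and $u_{k+1}(m)<u_k(m)$. Since $Z$ is well-ordered, $u_k(n)$ is constant from some $N_{n+1}$ on; let $f(n)$ be this value.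

(b) A proper extension is $KB$-smaller, so these $f{\restriction}n$ form a descending sequence.
\end{proof}

\subsection{Comparison maps}

Let $\Lambda$ and $D$ be linear orders. A \emph{comparison map} from $\Lambda$ to $D$ is a partial function $\pi$ from $\operatorname{dom}\Lambda$ to $\operatorname{dom}D$ such that, for every $j\in\Lambda$, the value $\pi(j)$ is the $D$-least element of $\operatorname{dom}D\setminus\pi[\{j':j'<_\Lambda j\}]$ if there is such a least element, and is undefined otherwise. Comparison maps are exactly the solutions of the recursion along $\Lambda$ with parameter $D$ for the formula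
\[
\chi_0(x,Y,P):\quad x\text{ is the $P$-least element of }\operatorname{dom}P\setminus\{u:\exists j\,(j,u)\in Y\},
\]
since a solution $S$ has at most one element in each $S_j$. We write $\pi[{<}j]$ for $\pi[\{j':j'<_\Lambda j\}]$, and $\operatorname{type}(D)$ for the order type of a well-order $D$.

\begin{lemma}\label{lem:cmp}
Let $\pi$ be a comparison map from $\Lambda$ to $D$.
\begin{itemize}
\item[(a)] $\pi$ is strictly increasing and $\operatorname{ran}\pi$ is an initial segment of $D$.
\item[(b)] If $D$ is a well-order, then $\operatorname{dom}\pi$ is an initial segment of $\Lambda$, and $\operatorname{dom}\pi=\operatorname{dom}\Lambda$ or $\operatorname{ran}\pi=\operatorname{dom}D$.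
\item[(c)] Let $\Lambda$ be a well-order. If $D$ is ill-founded, then $\pi$ is not onto $\operatorname{dom}D$. If $D$ is a well-order with $\operatorname{type}(D)\le\operatorname{type}(\Lambda)$, then $\pi$ is onto $\operatorname{dom}D$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Let $j'<_\Lambda j$ be in $\operatorname{dom}\pi$. Then $\pi(j)\notin\pi[{<}j]$, so $\pi(j)\ne\pi(j')$ and $\pi(j)\notin\pi[{<}j']$; since $\pi(j')$ is least outside $\pi[{<}j']$, we get $\pi(j')<_D\pi(j)$. If $u<_D\pi(j)$, then $u\in\pi[{<}j]$, since $\pi(j)$ is least outside this set.

(b) If $\pi(j)$ is undefined, then $\operatorname{dom}D\setminus\pi[{<}j]$ has no least element, so it is empty. Then $\pi$ is onto and is undefined at every point above $j$.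

(c) By (a), $\pi$ is an isomorphism from a suborder of $\Lambda$ onto $\operatorname{ran}\pi$, so $\operatorname{ran}\pi$ is well-ordered; this gives the first claim. If $D$ is a well-order and $\pi$ is not onto, then by (a) and (b) $\pi$ is an isomorphism from $\Lambda$ onto a proper initial segment of $D$, so $\operatorname{type}(\Lambda)<\operatorname{type}(D)$.
\end{proof}

\subsection{A miniature}\label{sub:mini}

Here is the mechanism of the proof on a tree with a single branch. Let $Z=2\times\omega$ be ordered lexicographically, let $a_m=1$ for even $m$ and $a_m=0$ for odd $m$, and let $\sigma_n=\langle(a_0,0),\dots,(a_{n-1},0)\rangle$. The tree $T$ consists of the nodes $\sigma_n$ and of the \emph{deviations at $y$}, for $y<\omega$, which are the sequences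
\[
\sigma_y{}^\frown\langle(1-a_y,k_y),(a_{y+1},k_{y+1}),\dots,(a_{n-1},k_{n-1})\rangle,\qquad n>y,\quad k_y>k_{y+1}>\dots>k_{n-1}.
\]
Read a node $\langle(e_m,k_m):m<n\rangle$ as a guess at a subset of $\omega$: it puts $m$ in if $e_m=1$ and leaves $m$ out if $e_m=0$. A deviation makes one wrong guess and dies at most $k_y$ steps later. So the only branch is $\bigcup_n\sigma_n$, and it produces the set $A$ of even numbers.

How is $A$ recovered from $T$ without quantifying over branches? No finite level of $T$ settles that $0\in A$, since there are nodes of every length that leave $0$ out. Consider instead the set $D_x$ of nodes that do not put $x$ in, that is, those with $n\le x$ or $e_x=0$, ordered by $\le_{KB}$. If $x$ is odd, then $D_x$ contains every $\sigma_n$ and is ill-founded. The set $D_0$ consists of the root and the deviations at $0$. Those that begin with $(0,k)$ correspond to the strictly decreasing sequences from $\{0,\dots,k-1\}$, so there are $2^k$ of them; the order lists these finite blocks by increasing $k$ and ends with the root, so $\operatorname{type}(D_0)=\omega+1$. For even $x$ in general, $D_x$ consists of $\sigma_0,\dots,\sigma_x$, the deviations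 at $x$, and the deviations at $y<x$ of length at most $x$. For each $y\le x$ the deviations at $y$ in $D_x$ form an interval of type $\omega$, so $D_x$ is a well-order of type below $\omega^2$. By Lemma~\ref{lem:cmp}(c),
\[
x\in A\iff\text{the comparison map from $\omega^2$ to $D_x$ is onto},
\]
and one recursion of length $\omega^2$ constructs these maps for all $x$ at once.

In the proof of Theorem~\ref{thm:fixed} three things are added. The branches are models of $\mathsf{GB}+\mathsf{ETR}$ over $L_\alpha$ (Section~\ref{sec:tree}). A branch produces many classes and there are many branches, so one must first find a node that fixes where $A$ appears (Lemma~\ref{lem:decide}). And the well-order that plays the role of $\omega^2$ must be found inside the hull (Lemma~\ref{lem:long}).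

\section{Transitive models of $\mathsf{GB}$}\label{sec:gb}

We use the following textbook facts. Let $N$ be a transitive model of $\mathsf{ZF}$ of height $\alpha$.
\begin{itemize}
\item[(L1)] $L^N=L_\alpha$ is definable over $N$ and satisfies $\mathsf{ZFC}+V{=}L$. Every $b\in N$ with $b\subseteq L_\alpha$ is a subset of $L_\kappa$ for some limit $\kappa<\alpha$, by Replacement in $N$.
\item[(L2)] The canonical well-order $<_L$ of $L$, restricted to $L_\alpha$, is definable over $L_\alpha$.
\item[(L3)] Satisfaction in set structures is absolute for $N$. Hence $N$ contains every definable subset of a structure in $N$; and if $n,\gamma,p\in N$, where $n$ is transitive and closed under pairs, $\gamma,p\subseteq n$ and $\gamma$ is a true well-order, then $N$ contains the solution over $n$ of each recursion along $\gamma$ with parameter $p$.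
\item[(L4)] For limit $\kappa$, a pair or finite sequence belongs to $L_\kappa$ if and only if its components do.
\item[(L5)] If $r\in N$ is a relation and every nonempty $b\in N$ has an $r$-minimal element, then $r$ is well-founded, because $N$ has a rank function from the field of $r$ into the ordinals.
\end{itemize}
From now on $\le_{KB}$ is the Kleene--Brouwer order on finite sequences from $L_\alpha$ induced by $<_L$; it is definable over $L_\alpha$ by (L2). If $\mathfrak A$ is a substructure of $\mathfrak B$ and $F$ is a set of formulas, $\mathfrak A\prec_F\mathfrak B$ means that each formula in $F$ has the same truth value in $\mathfrak A$ and in $\mathfrak B$ at all parameters from $\mathfrak A$. Formulas are built from atomic ones by $\neg$, $\wedge$, $\exists$.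

\begin{lemma}\label{lem:basic}
Let $(M,\mathcal X)\models\mathsf{GB}$ be transitive of height $\alpha$.
\begin{itemize}
\item[(a)] If $A\in\mathcal X$ and $a\in M$, then $A\cap a\in M$.
\item[(b)] If $H\in\mathcal X$ is a function on $M$ and $b_0\in M$, then the sequence given by $b_{n+1}=H(b_n)$ belongs to $M$.
\item[(c)] Let $R\in\mathcal X$. If every nonempty set $b\in M$ has an $R$-minimal element, then so does every nonempty class $B\in\mathcal X$.
\item[(d)] If $A_1,\dots,A_k\in\mathcal X$ are subsets of $L_\alpha$ and $F$ is a finite set of formulas, there are unboundedly many limit $\kappa<\alpha$ with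
\[
(L_\kappa,\in,A_1\cap L_\kappa,\dots,A_k\cap L_\kappa)\prec_F(L_\alpha,\in,A_1,\dots,A_k).
\]
\end{itemize}
\end{lemma}

\begin{proof}
(a) Let $c\in A\cap a$, the empty case being trivial. The class function that fixes the elements of $A$ and sends everything else to $c$ maps $a$ onto $A\cap a$.

(b) By induction on $n$, each $\langle b_0,\dots,b_n\rangle$ is in $M$. So $y=b_n$ holds if and only if $M$ has a sequence of length $n+1$ that starts with $b_0$, obeys the rule and ends with $y$. This is elementary in $H$, so $n\mapsto(n,b_n)$ is a class function, and the image of $\omega$ is a set.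

(c) Let $B\in\mathcal X$ be nonempty without an $R$-minimal element. For $x\in B$ let $e(x)$ be the collection of those $y\in B$ with $y\mathrel Rx$ that have least rank among such $y$. It is nonempty, and it is a set by (a), being a subclass of some $V_\rho^M$. Put $H(b)=\bigcup\{e(x):x\in b\cap B\}$, a set by Class Replacement. Fix $x_0\in B$ and apply (b) with $b_0=\{x_0\}$. Then $b=\bigcup_nb_n\in M$ is a nonempty subset of $B$, and every $x\in b_n$ has an $R$-predecessor in $b_{n+1}$, so $b$ has no $R$-minimal element.

(d) We may assume that $F$ is closed under subformulas. Let $\mathfrak B=(L_\alpha,\in,A_1,\dots,A_k)$. Truth of a fixed formula in $\mathfrak B$ is elementary in the $A_j$, by relativizing to $L$. So for $\exists y\,\psi(y,\vec x)$ in $F$, the function sending $\vec x$ to the least $\beta$ such that $L_\beta$ contains a $y$ with $\mathfrak B\models\psi(y,\vec x)$, and to $0$ if there is no such $y$, is a class. By Class Replacement its values on tuples from $L_\gamma$ are bounded below $\alpha$, for each $\gamma<\alpha$. Let $h(\gamma)$ be the least $\beta>\gamma$ that is a bound for all of the finitely many such formulas in $F$; then $h$ is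 a class function. Given $\kappa_0<\alpha$, let $\kappa_{n+1}=h(\kappa_n)$. By (b), $\kappa=\sup_n\kappa_n<\alpha$, and $\kappa$ is a limit above $\kappa_0$. Now induct on formulas in $F$. The atomic, $\neg$ and $\wedge$ steps are immediate. For $\exists y\,\psi$, a witness in $L_\kappa$ is a witness in $\mathfrak B$ by induction; conversely, parameters from $L_\kappa$ lie in some $L_{\kappa_n}$, so if $\mathfrak B$ has a witness then it has one in $L_{\kappa_{n+1}}$, and this is a witness in $L_\kappa$ by induction.
\end{proof}

Part (c) is the reason why believed well-foundedness does not depend on the classes.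

\begin{lemma}\label{lem:lwf}
Let $(M,\mathcal X)\models\mathsf{GB}$ be transitive of height $\alpha$, and let $R\in\mathcal X$ with $R\subseteq L_\alpha\times L_\alpha$.
\begin{itemize}
\item[(a)] If $R$ is locally well-founded, then $(M,\mathcal X)$ believes that $R$ is well-founded.
\item[(b)] If $M=L_\alpha$, the following are equivalent: $(L_\alpha,\mathcal X)$ believes that $R$ is well-founded; every nonempty set $b\in L_\alpha$ has an $R$-minimal element; $R$ is locally well-founded. In particular the condition is first-order over $(L_\alpha,\in,R)$.
\end{itemize}
\end{lemma}

\begin{proof}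
(a) By Lemma~\ref{lem:basic}(c) it suffices to consider a nonempty $b\in M$. An element of $b$ outside $L_\alpha$ is $R$-minimal. If there is none, then $b\subseteq L_\kappa$ for some limit $\kappa<\alpha$ by (L1), and an element of $b$ that is minimal for $R\cap(L_\kappa\times L_\kappa)$ is $R$-minimal in $b$.

(b) The first condition implies the second because sets are classes. Assume the second and let $\kappa<\alpha$ be a limit. Then $r=R\cap(L_\kappa\times L_\kappa)\in L_\alpha$ by Lemma~\ref{lem:basic}(a), and an $R$-minimal element of $b$ is $r$-minimal, so $r$ is well-founded by (L5). The third condition implies the first by (a).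
\end{proof}

The next lemma reduces everything to models over $L_\alpha$. One cannot simply keep all classes contained in $L_\alpha$, since these include every subset of $\omega$ in $M$, constructible or not. We keep only the classes generated from nothing by definability and recursion, and use reflection to show that their initial parts are constructible.

\begin{lemma}\label{lem:inner}
If $(M,\mathcal X)$ is a transitive model of $\mathsf{GB}+\mathsf{ETR}$ of height $\alpha$, there is $\mathcal X'\subseteq\mathcal X$ with $\mathcal X'\in\mathfrak X_\alpha$.
\end{lemma}

\begin{proof}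
Let $\Gamma,P\in\mathcal X$ be subsets of $L_\alpha$ with $\Gamma$ a class well-order of $(M,\mathcal X)$, and let $\varphi$ be elementary. Applying $\mathsf{ETR}$ to the formula ``$x\in L$ and $\varphi^L(x,Y,P)$'' gives a solution $S\in\mathcal X$ over $L_\alpha$ of the $\varphi$-recursion along $\Gamma$ with parameter $P$. It is the only such solution in $\mathcal X$, since two solutions agree at $i$ if they agree below $i$, and the class of $i$ where they differ would have a least element. Let $\mathcal X'$ be the least family of subsets of $L_\alpha$ that satisfies (H1) and contains this $S$ whenever it contains $\Gamma$ and $P$ as above. Then $\mathcal X'\subseteq\mathcal X$, because $\mathcal X\cap\mathcal P(L_\alpha)$ has both closure properties.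

\emph{Claim: $A\cap a\in L_\alpha$ for all $A\in\mathcal X'$ and $a\in L_\alpha$.} There is a finite list $A_1,\dots,A_n=A$ in which each $A_k$ is obtained from earlier members either by a definition $\varphi_k$ with set parameters $c_k$, or as the solution in $\mathcal X$ of a $\varphi_k$-recursion along some $\Gamma$ with some parameter $P$ from the list. In the second case let $\tilde\varphi_k(x,i)$ be the formula $\varphi_k(x,A_k{\restriction}i,P)$ written with predicates for $A_k$, $\Gamma$, $P$; that is, replace ``$z\in Y$'' by ``$z\in A_k$ and $z=(j,y)$ for some $y$ and some $j\ne i$ with $(j,i)\in\Gamma$''. By Lemma~\ref{lem:basic}(d) there is a limit $\kappa<\alpha$ such that $a$ and all $c_k$ are in $L_\kappa$ and $(L_\kappa,\in,A_k\cap L_\kappa)_{k}\prec_F(L_\alpha,\in,A_k)_{k}$, where $F$ consists of the $\varphi_k$ of the first kind and the $\tilde\varphi_k$. We show $A_k\cap L_\kappa\in L_\alpha$ by induction on $k$.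

In the first case, $A_k\cap L_\kappa$ is defined by $\varphi_k$ and $c_k$ over $(L_\kappa,\in,A_l\cap L_\kappa)_{l<k}$, a structure in $L_\alpha$, and (L3) applies. In the second case, $\gamma=\Gamma\cap L_\kappa$ and $p=P\cap L_\kappa$ are in $L_\alpha$ by induction, and $\gamma$ is the restriction of $\Gamma$ to $\operatorname{dom}\Gamma\cap L_\kappa$ by (L4). Every nonempty $b\in L_\alpha$ is a class of $(M,\mathcal X)$, so it has a $<_\Gamma$-minimal element, which is $<_\gamma$-minimal; by (L5), $\gamma$ is a true well-order. For $i\in\gamma$ and $x\in L_\kappa$, we have $(i,x)\in A_k$ if and only if $\tilde\varphi_k(x,i)$ holds in $L_\alpha$, if and only if it holds in $L_\kappa$, and the latter says that $\varphi_k(x,(A_k\cap L_\kappa){\restriction}i,p)$ holds in $L_\kappa$. So $A_k\cap L_\kappa$ is the solution over $L_\kappa$ along the true well-order $\gamma$, and it lies in $L_\alpha$ by (L3). Finally $A\cap a=(A\cap L_\kappa)\cap a\in L_\alpha$, which proves the claim.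

We check the axioms. We have $L_\alpha\models\mathsf{ZF}$, and Elementary Comprehension is (H1). For Class Replacement let $f\in\mathcal X'$ be a function and $a\in L_\alpha$. Then $B=f[a]$ is in $\mathcal X'$ by (H1) and in $M$ by Class Replacement in $(M,\mathcal X)$; so $B\subseteq L_\kappa$ for some $\kappa<\alpha$ by (L1), and $B=B\cap L_\kappa\in L_\alpha$ by the claim. Thus $(L_\alpha,\mathcal X')\models\mathsf{GB}$. If $\Gamma$ is a class well-order of $(L_\alpha,\mathcal X')$, then it is locally well-founded by Lemma~\ref{lem:lwf}(b), so it is a class well-order of $(M,\mathcal X)$ by Lemma~\ref{lem:lwf}(a), and $\mathcal X'$ contains solutions of recursions along $\Gamma$ by construction.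
\end{proof}

\section{What $\mathsf{ETR}$ provides}\label{sec:etr}

Throughout this section $\mathcal X\in\mathfrak X_\alpha$, and solutions are over $L_\alpha$. As stated, $\mathsf{ETR}$ does not let the formula see the current index, and it runs one recursion at a time. Both restrictions can be removed.

\begin{lemma}\label{lem:rec}
\begin{itemize}
\item[(a)] For every class well-order $\Gamma$, every $P\in\mathcal X$ and every elementary $\varphi(x,i,Y,P)$ there is $S\in\mathcal X$ with $S_i=\{x:\varphi(x,i,S{\restriction}i,P)\}$ for all $i\in\Gamma$.
\item[(b)] For $A,B\in\mathcal X$ and elementary $\varphi(x,Y,P)$ there is $C\in\mathcal X$ such that, for all $p,p'\in L_\alpha$ with $A_p$ a locally well-founded linear order, $C_{(p,p')}$ is a solution of the $\varphi$-recursion along $A_p$ with parameter $B_{p'}$.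
\item[(c)] For $A_1,\dots,A_k\in\mathcal X$, some class in $\mathcal X$ is not definable with parameters over $\mathfrak B=(L_\alpha,\in,A_1,\dots,A_k)$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) We mark every stage with the dummy element $(0,0)$, so that the current index is the first unmarked one. Let $\operatorname{dom}Y=\{j:\exists z\,(j,z)\in Y\}$ and $Y^*=\{(j,z):(j,(1,z))\in Y\}$. Let $\varphi'(x,Y)$ say that $\operatorname{dom}\Gamma\setminus\operatorname{dom}Y$ has a $\Gamma$-least element $i$, and that either $x=(0,0)$ or $x=(1,y)$ for some $y$ with $\varphi(y,i,Y^*,P)$. Let $S'\in\mathcal X$ be a solution of the $\varphi'$-recursion along $\Gamma$. If $(0,0)\in S'_j$ for all $j<_\Gamma i$, then $\operatorname{dom}(S'{\restriction}i)=\{j:j<_\Gamma i\}$, so the element found by $\varphi'(x,S'{\restriction}i)$ is $i$ itself and $(0,0)\in S'_i$. Hence the class of $i$ with $(0,0)\notin S'_i$ has no least element, so it is empty, and the index is found correctly at every stage. Put $S=(S')^*$; then $S{\restriction}i=(S'{\restriction}i)^*$, and $S$ is as required.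

(b) We concatenate all the recursions. Let $\Sigma$ order the triples $(p,p',d)$ such that $A_p$ is a locally well-founded linear order and $d\in\operatorname{dom}A_p$, first by $<_L$ on $(p,p')$ and then by $A_p$ on $d$. By Lemma~\ref{lem:lwf}(b), $\Sigma$ is elementary in $A$. It is a class well-order: in a nonempty class of triples take the $<_L$-least $(p,p')$ that occurs, and then the $A_p$-least $d$, which exists because $A_p$ is a class well-order by Lemma~\ref{lem:lwf}(b). By (a) there is $S\in\mathcal X$ with
\[
S_{(p,p',d)}=\bigl\{x:\varphi\bigl(x,\{(e,y):e<_{A_p}d,\ y\in S_{(p,p',e)}\},B_{p'}\bigr)\bigr\}.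
\]
Let $C=\{((p,p'),(d,x)):x\in S_{(p,p',d)}\}$.

(c) First we show that the satisfaction predicate of $\mathfrak B$ is in $\mathcal X$. By (a) along $\omega$ there is $S\in\mathcal X$ such that $S_n$ is the set of pairs $(\psi,c)$, where $\psi$ is a formula of depth $n$, $c$ is an assignment to its free variables, and one of the following holds: $\psi$ is atomic and true at $c$; $\psi=\neg\theta$ and $(\theta,c)\notin S_{n-1}$; $\psi=\theta\wedge\theta'$ and $\theta,\theta'$, paired with the restrictions of $c$ to their free variables, lie in the earlier $S_m$ given by their depths; $\psi=\exists v\,\theta$ and $(\theta,c')\in S_{n-1}$ for some assignment $c'$ to the free variables of $\theta$ that agrees with $c$ off $v$. Since $\omega$ and the formulas of $L_\alpha$ are the true ones, induction on $n$ shows that $\bigcup_nS_n$ is the true satisfaction predicate.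

Now apply Tarski's diagonal argument. Let $Z$ be the set of $y=(\psi,c)\in L_\alpha$ such that $\psi$ is a formula with two free variables and $\mathfrak B\not\models\psi(y,c)$. Then $Z\in\mathcal X$. If $Z$ were definable with parameters, we could code the parameters into one and write $Z=\{y:\mathfrak B\models\psi_0(y,c_0)\}$. For $y_0=(\psi_0,c_0)$ this gives $y_0\in Z$ if and only if $\mathfrak B\models\psi_0(y_0,c_0)$, if and only if $y_0\notin Z$.
\end{proof}

The next lemma is the only property of pseudo-well-orders that we need beyond the definition: such an order is longer than every true well-order in any model that contains it.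

\begin{lemma}\label{lem:long}
Let $G,\Delta\in\mathcal X$, where $G$ is a pseudo-well-order and $\Delta$ is a true well-order. Then $\Delta$ is isomorphic to $G_{<r}$ for some $r\in G$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:lwf}, $G$ is a class well-order, so $\mathsf{ETR}$ gives a comparison map $\pi\in\mathcal X$ from $G$ to $\Delta$. By Lemma~\ref{lem:cmp}(a), $\pi$ embeds its domain into a true well-order, so $\operatorname{dom}\pi\ne\operatorname{dom}G$. The class $\operatorname{dom}G\setminus\operatorname{dom}\pi$ is in $\mathcal X$ and is nonempty, so it has a $G$-least element $r$. By Lemma~\ref{lem:cmp}(b), $\operatorname{dom}\pi$ is an initial segment of $G$, hence equal to $\operatorname{dom}G_{<r}$, and $\pi$ is onto $\operatorname{dom}\Delta$.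
\end{proof}

\section{A tree whose branches are models}\label{sec:tree}

We want many members of $\mathfrak X_\alpha$, presented so that $L_\alpha$ can talk about approximations to them. A family $\mathcal X$ is a second-order object and has no such approximations. So we first replace it by a first-order structure $(L_\alpha,\in,Y_0,Y_1,\dots)$ whose classes are the sections $(Y_i)_p$, with a designated predicate that witnesses each instance of comprehension and recursion for all sections at once. A first-order structure can then be approximated by a chain of partially elementary substructures.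

\subsection{A first-order presentation}

Let $\mathcal L=\{\in,\dot Y_0,\dot Y_1,\dots\}$ with unary predicates $\dot Y_i$. In an $\mathcal L$-formula, ``$z\in(\dot Y_i)_p$'' abbreviates $\dot Y_i((p,z))$. Let $\varphi$ range over elementary formulas $\varphi(x,Y,P)$ with one free set variable and two class variables, and let $\ulcorner\varphi\urcorner$ be its G\"odel number. For $\varepsilon\in\{0,1\}$ and $i,j<\omega$ put $\ell(\varepsilon,i,j,\varphi)=2^\varepsilon3^i5^j7^{\ulcorner\varphi\urcorner}$. The function $\ell$ is injective and recursive with recursive range, and $\ell(\varepsilon,i,j,\varphi)>i,j$. The recursive $\mathcal L$-theory $\Theta$ has the following axioms.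
\begin{itemize}
\item[($\Theta$1)] The $\mathsf{ZF}$ axioms in the language $\{\in\}$, and $\dot Y_0=\{(p,x):x\in p\}$.
\item[($\Theta$2)] For each $i$: for all $p$ and $a$, if $(\dot Y_i)_p$ is a function, then $(\dot Y_i)_p[a]$ is a set.
\item[($\Theta$3)] For $l=\ell(0,i,j,\varphi)$: for all $p,p',x$, we have $x\in(\dot Y_l)_{(p,p')}$ if and only if $\varphi(x,(\dot Y_i)_p,(\dot Y_j)_{p'})$.
\item[($\Theta$4)] For $l=\ell(1,i,j,\varphi)$: for all $p,p'$, if $(\dot Y_i)_p$ is a linear order in which every nonempty \emph{set} contained in the domain has a least element, then $(\dot Y_l)_{(p,p')}$ is a solution of the $\varphi$-recursion along $(\dot Y_i)_p$ with parameter $(\dot Y_j)_{p'}$.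
\end{itemize}
Each instance of ($\Theta$4) is a single first-order sentence because its hypothesis speaks of sets only, and by Lemma~\ref{lem:lwf}(b) nothing is lost by this.

\begin{lemma}\label{lem:theta}
\begin{itemize}
\item[(a)] If $\lambda$ is a limit, $(L_\lambda,\in,Y_i)_{i<\omega}\models\Theta$ and $\mathcal Y=\{(Y_i)_p:i<\omega,\ p\in L_\lambda\}$, then $\mathcal Y\in\mathfrak X_\lambda$.
\item[(b)] If $\mathcal X\in\mathfrak X_\alpha$, there are $Y_i\in\mathcal X$ with $(L_\alpha,\in,Y_i)_{i<\omega}\models\Theta$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) By ($\Theta$1), $L_\lambda\models\mathsf{ZF}$ and $(Y_0)_p=p$, so sets are classes. By ($\Theta$3), $\mathcal Y$ satisfies comprehension for formulas with two class parameters and no set parameters. In particular it is closed under $A\oplus B=\{(0,x):x\in A\}\cup\{(1,x):x\in B\}$. Given a formula with class parameters $A_1,\dots,A_k$ and set parameters $z_1,\dots,z_n$, regard the $z_h$ as classes and let $P\in\mathcal Y$ be an iterated $\oplus$ of all the parameters. Each summand is elementary in $P$, and $z_h$ is the unique set with the same elements as the corresponding summand. So the formula can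 be rewritten with the single parameter $P$, and full Elementary Comprehension holds. Class Replacement is ($\Theta$2). A class well-order $(Y_i)_p$ of $(L_\lambda,\mathcal Y)$ satisfies the hypothesis of ($\Theta$4) since sets are classes, so $\mathsf{ETR}$ holds.

(b) Choose $Y_l\in\mathcal X$ by recursion on $l$, which is possible since $\ell(\varepsilon,i,j,\varphi)>i,j$. Let $Y_0$ be as in ($\Theta$1), and let $Y_l=\emptyset$ if $l\ge1$ is not in the range of $\ell$. If $l=\ell(0,i,j,\varphi)$, let $Y_l=\{((p,p'),x):\varphi(x,(Y_i)_p,(Y_j)_{p'})\}$. If $l=\ell(1,i,j,\varphi)$, let $Y_l$ be the class $C$ of Lemma~\ref{lem:rec}(b) for $A=Y_i$ and $B=Y_j$; by Lemma~\ref{lem:lwf}(b), the hypothesis of ($\Theta$4) says that $(Y_i)_p$ is a locally well-founded linear order. The axioms ($\Theta$2) hold by Class Replacement.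
\end{proof}

\subsection{The trees $\mathcal T_R$}

Fix a G\"odel numbering of the $\mathcal L$-formulas in which a formula has a larger number than its proper subformulas and than every $i$ such that $\dot Y_i$ occurs in it. Let $\varphi_k$ be the formula with number $k$ if there is one, and a fixed atomic $\in$-formula otherwise. Then $F_m=\{\varphi_k:k<m\}$ is finite, is closed under subformulas and mentions only $\dot Y_i$ with $i<m$, and every $\mathcal L$-formula is in some $F_m$.

A chain of approximations inside $L_\alpha$ may converge to a model of height less than $\alpha$. To prevent this we attach a clock: along with the $m$th structure a node must name an element $g_m$ of it, and the $g_m$ must descend in a given relation $R$. If $R$ is locally well-founded, the descent cannot stay inside any $L_\kappa$ with $\kappa<\alpha$.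

\begin{definition}\label{def:tree}
Let $L_\alpha\models\mathsf{ZF}$ and $R\subseteq L_\alpha\times L_\alpha$. The tree $\mathcal T_R$ consists of the finite sequences $\langle(\mathfrak A_m,g_m):m<n\rangle\in L_\alpha$ such that
\begin{itemize}
\item for $m<n$: $\mathfrak A_m=(L_{\kappa_m},\in,Y^m_0,\dots,Y^m_m)$ with $\kappa_m$ a limit and $Y^m_i\subseteq L_{\kappa_m}$, $g_m\in L_{\kappa_m}$, and $\mathfrak A_m\models\theta$ for every $\theta\in\Theta\cap F_m$;
\item for $m+1<n$: $\kappa_m<\kappa_{m+1}$, $Y^m_i=Y^{m+1}_i\cap L_{\kappa_m}$ for $i\le m$, $\mathfrak A_m\prec_{F_m}(L_{\kappa_{m+1}},\in,Y^{m+1}_0,\dots,Y^{m+1}_m)$, and $g_{m+1}\mathrel Rg_m$.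
\end{itemize}
For a branch $b=\langle(\mathfrak A_m,g_m):m<\omega\rangle$ of $\mathcal T_R$ put
\[
\lambda_b=\sup_m\kappa_m\le\alpha,\qquad Y^b_i=\bigcup_{m\ge i}Y^m_i,\qquad\mathcal Y_b=\{(Y^b_i)_p:i<\omega,\ p\in L_{\lambda_b}\}.
\]
\end{definition}

The set $\mathcal T_R$ is closed under initial segments. It is definable over $(L_\alpha,\in,R)$, by (L3) and because $\Theta$ and the enumeration $\langle\varphi_k\rangle$ are recursive. The nodes are elements of $L_\alpha$, but a branch need not be. The coherence condition gives
\begin{equation}\label{eq:coh}
Y^b_i\cap L_{\kappa_m}=Y^m_i\qquad\text{for }m\ge i,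
\end{equation}
so the node $b{\restriction}(m+1)$ decides $Y^b_i$ on $L_{\kappa_m}$.

\begin{lemma}\label{lem:branch}
Let $L_\alpha\models\mathsf{ZF}$ and $R\subseteq L_\alpha\times L_\alpha$.
\begin{itemize}
\item[(a)] For every branch $b$ of $\mathcal T_R$, $\mathcal Y_b\in\mathfrak X_{\lambda_b}$.
\item[(b)] If $\mathfrak X_\alpha\ne\emptyset$ and $R$ is ill-founded, then $\mathcal T_R$ has a branch.
\item[(c)] If $R$ is locally well-founded, then $\lambda_b=\alpha$ for every branch $b$ of $\mathcal T_R$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) The ordinal $\lambda_b$ is a limit and $L_{\lambda_b}=\bigcup_mL_{\kappa_m}$. Let $\mathfrak B=(L_{\lambda_b},\in,Y^b_i)_{i<\omega}$ and fix $m$. Since $F_m\subseteq F_k$ for $k\ge m$, the formulas of $F_m$ are absolute between $\mathfrak A_k$ and $\mathfrak A_{k+1}$, hence between $\mathfrak A_k$ and $\mathfrak A_{k'}$ whenever $m\le k\le k'$. We show by induction on $\varphi\in F_m$ that $\mathfrak A_k\models\varphi(\vec a)$ if and only if $\mathfrak B\models\varphi(\vec a)$, for all $k\ge m$ and $\vec a\in L_{\kappa_k}$. The atomic case is \eqref{eq:coh}, and $\neg,\wedge$ are immediate. Let $\varphi=\exists y\,\psi$.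 A witness in $\mathfrak A_k$ is a witness in $\mathfrak B$ by induction. A witness $y$ in $\mathfrak B$ lies in $L_{\kappa_{k'}}$ for some $k'\ge k$; by induction $\mathfrak A_{k'}\models\psi(y,\vec a)$, so $\mathfrak A_{k'}\models\varphi(\vec a)$, so $\mathfrak A_k\models\varphi(\vec a)$. Now each $\theta\in\Theta$ lies in some $F_m$, and $\mathfrak A_m\models\theta$, so $\mathfrak B\models\theta$. Apply Lemma~\ref{lem:theta}(a).

(b) Let $x_{m+1}\mathrel Rx_m$ for all $m$, let $\mathcal X\in\mathfrak X_\alpha$, and take $Y_i\in\mathcal X$ from Lemma~\ref{lem:theta}(b). By Lemma~\ref{lem:basic}(d) choose limits $\kappa_0<\kappa_1<\dots<\alpha$ with $x_m\in L_{\kappa_m}$ and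
\[
\mathfrak A_m=(L_{\kappa_m},\in,Y_0\cap L_{\kappa_m},\dots,Y_m\cap L_{\kappa_m})\prec_{F_m}(L_\alpha,\in,Y_0,\dots,Y_m).
\]
By Lemma~\ref{lem:basic}(a), $\mathfrak A_m\in L_\alpha$. The sentences of $\Theta\cap F_m$ hold in $\mathfrak A_m$ because they hold in $L_\alpha$. Formulas of $F_m\subseteq F_{m+1}$ are absolute between $L_\alpha$ and each of $\mathfrak A_m$, $\mathfrak A_{m+1}$, hence between these two. So $\langle(\mathfrak A_m,x_m):m<\omega\rangle$ is a branch.

(c) If $\lambda_b<\alpha$, then $\langle g_m\rangle$ is a descending sequence for $R\cap(L_{\lambda_b}\times L_{\lambda_b})$, with $\lambda_b<\alpha$ a limit.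
\end{proof}

Parts (b) and (c) pull in opposite directions, and a pseudo-well-order is exactly what satisfies both hypotheses.

\section{The classes over a fixed $L_\alpha$}\label{sec:fixed}

In this section $\mathfrak X_\alpha\ne\emptyset$ and $\mathcal H=\mathcal H_\alpha$.

\begin{lemma}\label{lem:hull}
$\mathcal H\subseteq\mathcal X$ for every $\mathcal X\in\mathfrak X_\alpha$, and $(L_\alpha,\mathcal H)\models\mathsf{GB}$.
\end{lemma}

\begin{proof}
The family $\mathcal X$ satisfies (H1) by Elementary Comprehension. If $\Gamma\in\mathcal X$ is a true well-order, it is a class well-order, so $\mathcal X$ contains a solution of each recursion along it; being a solution over $L_\alpha$ does not refer to $\mathcal X$, so this is the unique solution and (H2) holds. Hence $\mathcal H\subseteq\mathcal X$. Elementary Comprehension for $\mathcal H$ is (H1), and Class Replacement is inherited from $\mathcal X$.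
\end{proof}

\subsection{No pseudo-well-order in the hull}

\begin{proposition}\label{prop:good}
If every locally well-founded linear order in $\mathcal H$ is a true well-order, then $\mathcal H\in\mathfrak X_\alpha$ and $(L_\alpha,\mathcal H)$ is a $\beta$-model.
\end{proposition}

\begin{proof}
A class well-order of $(L_\alpha,\mathcal H)$ is locally well-founded by Lemma~\ref{lem:lwf}(b), so it is a true well-order, and (H2) gives $\mathsf{ETR}$.

The hypothesis concerns linear orders, while the $\beta$-property concerns all relations; the Kleene--Brouwer order bridges the gap. Let $R\in\mathcal H$ be believed well-founded, hence locally well-founded. Let $Q$ be the tree of finite sequences $u$ from $L_\alpha$ with $u(m+1)\mathrel Ru(m)$ whenever $m+1<|u|$. The order $\le_{KB}$ on $Q$ is in $\mathcal H$. It is locally well-founded: if $\le_{KB}$ did not well-order $Q\cap L_\kappa$ for some limit $\kappa<\alpha$, then Lemma~\ref{lem:kb}(a) would give an infinite $R$-descending sequence with all terms in $L_\kappa$. So $\le_{KB}$ well-orders $Q$ by hypothesis, and by Lemma~\ref{lem:kb}(b) there is no infinite $R$-descending sequence.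
\end{proof}

\subsection{A pseudo-well-order in the hull}

For the rest of this subsection let $\alpha$ be countable, let $G\in\mathcal H$ be a pseudo-well-order, and let $\mathcal T=\mathcal T_R$ for $R={<_G}$. By Lemma~\ref{lem:branch}, $\mathcal T$ has a branch, and every branch $b$ has $\lambda_b=\alpha$ and $\mathcal Y_b\in\mathfrak X_\alpha$. Call a node \emph{extendible} if some branch passes through it.

A class $A\in\bigcap\mathfrak X_\alpha$ equals some $(Y^b_i)_p$ for every branch $b$, but $i$ and $p$ may depend on $b$. Above a suitable node they do not, since otherwise we could defeat the countably many pairs $(i,p)$ one at a time.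

\begin{lemma}\label{lem:decide}
If $A\in\bigcap\mathfrak X_\alpha$, there are an extendible $s\in\mathcal T$, $i<\omega$ and $p\in L_\alpha$ such that $(Y^b_i)_p=A$ for every branch $b$ through $s$.
\end{lemma}

\begin{proof}
Suppose not. As $\alpha$ is countable, we can list $\omega\times L_\alpha$ as $\langle(i_n,p_n):n<\omega\rangle$. We build extendible nodes $s_0\subsetneq s_1\subsetneq\cdots$, starting with $s_0=\emptyset$. Given $s_n$, the triple $(s_n,i_n,p_n)$ fails, so there are a branch $b$ through $s_n$ and an $x\in L_\alpha$ that belongs to exactly one of $(Y^b_{i_n})_{p_n}$ and $A$. Since $\lambda_b=\alpha$, there is $m\ge\max(i_n,|s_n|)$ with $(p_n,x)\in L_{\kappa_m}$, where $\kappa_m$ is taken from $b$. Let $s_{n+1}=b{\restriction}(m+1)$. By \eqref{eq:coh}, every branch $b'$ through $s_{n+1}$ has $Y^{b'}_{i_n}\cap L_{\kappa_m}=Y^b_{i_n}\cap L_{\kappa_m}$, so $(Y^{b'}_{i_n})_{p_n}\ne A$. The branch $b^*=\bigcup_ns_n$ therefore has $(Y^{b^*}_i)_p\ne A$ for all $i$ and $p$, so $A\notin\mathcal Y_{b^*}\in\mathfrak X_\alpha$, a contradiction.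
\end{proof}

We are now in the situation of Section~\ref{sub:mini}. For $q=(s,i,p,x)$ with $s\in\mathcal T$, $i<\omega$ and $p,x\in L_\alpha$, let $D_q$ be the order $\le_{KB}$ on the set of nodes $t\in\mathcal T$ such that $t\supseteq s$ and no structure $\mathfrak A_m$ in $t$ with $m\ge i$ has $(p,x)\in Y^m_i$. These are the nodes above $s$ that have not put $x$ into the section $(Y_i)_p$. The class $D=\{(q,z):z\in D_q\}$, whose sections are the orders $D_q$, is definable over $(L_\alpha,\in,G)$ and so belongs to $\mathcal H$.

\begin{lemma}\label{lem:pi}
Let $A,s,i,p$ be as in Lemma~\ref{lem:decide}, and put $q(x)=(s,i,p,x)$. For $x\in L_\alpha$, $x\in A$ if and only if $D_{q(x)}$ is a true well-order.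
\end{lemma}

\begin{proof}
Suppose that $D_{q(x)}$ is ill-founded. By Lemma~\ref{lem:kb}(a) there is $f$ such that each $f{\restriction}n$ is an initial segment of a node $t_n\in\operatorname{dom}D_{q(x)}$. Then $f$ is a branch of $\mathcal T$. It passes through $s$, since $f{\restriction}|s|$ and $s$ are initial segments of $t_{|s|}$ of the same length. For $m\ge i$ the $m$th structure of $f$ occurs in $t_{m+1}$, so $(p,x)\notin Y^m_i$. Hence $x\notin(Y^f_i)_p=A$.

Conversely let $x\notin A$. As $s$ is extendible, there is a branch $b$ through $s$, and $x\notin(Y^b_i)_p$. Then $b{\restriction}n\in\operatorname{dom}D_{q(x)}$ for all $n\ge|s|$, and $D_{q(x)}$ is ill-founded by Lemma~\ref{lem:kb}(b).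
\end{proof}

It remains to test well-foundedness of the $D_{q(x)}$ by a recursion. We compare $G$ with all the orders $D_q$ simultaneously, by means of the formula
\[
\chi(x,Y,P):\quad x=(q,u)\text{ and $u$ is the $P_q$-least element of }\operatorname{dom}P_q\setminus\{u':\exists j\,(j,(q,u'))\in Y\}.
\]
The recursion along all of $G$ is available in any $\mathcal X\in\mathfrak X_\alpha$, and it does not depend on $A$. Its restriction to a well-founded initial segment of $G$ is available in the hull.

\begin{proposition}\label{prop:bad}
Let $\mathcal X\in\mathfrak X_\alpha$, and let $K\in\mathcal X$ be a solution of the $\chi$-recursion along $G$ with parameter $D$. Every $A\in\bigcap\mathfrak X_\alpha$ belongs to $\mathcal H$ and is definable with parameters over $(L_\alpha,\in,K,G)$.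
\end{proposition}

Such a $K$ exists, because $G,D\in\mathcal H\subseteq\mathcal X$ and $G$ is a class well-order by Lemma~\ref{lem:lwf}.

\begin{proof}
Take $s,i,p$ from Lemma~\ref{lem:decide} and $q(x)$ as in Lemma~\ref{lem:pi}. We need one well-order at least as long as all $D_{q(x)}$ with $x\in A$, and we take their sum. Let $\Delta$ order the pairs $(x,u)$ with $x\in A$ and $u\in\operatorname{dom}D_{q(x)}$, first by $<_L$ on $x$ and then by $\le_{KB}$ on $u$. By Lemma~\ref{lem:pi}, $\Delta$ is a true well-order, and $\operatorname{type}(D_{q(x)})\le\operatorname{type}(\Delta)$ for $x\in A$ since $D_{q(x)}$ embeds in $\Delta$. The definition of $\Delta$ uses $A$, so we do not yet know that $\Delta\in\mathcal H$; but $\Delta\in\mathcal X$ because $A,D\in\mathcal X$. By Lemma~\ref{lem:long} there is $r\in G$ with $G_{<r}\cong\Delta$. The order $G_{<r}$ is a true well-order, and it does belong to $\mathcal H$.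

For $x\in L_\alpha$ let $\pi_x=\{(j,u):j<_Gr,\ (q(x),u)\in K_j\}$. For $j<_Gr$ the recursion says that $(q(x),u)\in K_j$ if and only if $u$ is the least element of $\operatorname{dom}D_{q(x)}\setminus\pi_x[{<}j]$. So $\pi_x$ is a comparison map from $G_{<r}$ to $D_{q(x)}$. If $x\in A$, then $D_{q(x)}$ is a well-order of type at most $\operatorname{type}(G_{<r})$; if $x\notin A$, then $D_{q(x)}$ is ill-founded. By Lemma~\ref{lem:cmp}(c), $\pi_x$ is onto $\operatorname{dom}D_{q(x)}$ exactly when $x\in A$:
\begin{equation}\label{eq:A}
A=\bigl\{x\in L_\alpha:\forall u\in\operatorname{dom}D_{(s,i,p,x)}\ \exists j\ \bigl(j,((s,i,p,x),u)\bigr)\in K{\restriction}r\bigr\}.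
\end{equation}
Since $D$ is definable from $G$, and $K{\restriction}r$ is definable from $K$, $G$ and $r$, this defines $A$ over $(L_\alpha,\in,K,G)$ with parameters $s,i,p,r$. Moreover, for $j<_Gr$ we have $(K{\restriction}r)_j=K_j$ and $(K{\restriction}r){\restriction}j=K{\restriction}j$, so $K{\restriction}r$ is the solution of the $\chi$-recursion along the true well-order $G_{<r}$ with parameter $D$. Thus $K{\restriction}r\in\mathcal H$ by (H2), and $A\in\mathcal H$ by \eqref{eq:A} and (H1).
\end{proof}

\subsection{Proof of Theorem~\ref{thm:fixed}}

\begin{proof}
Suppose first that (d) holds. By Proposition~\ref{prop:good}, (b) and (c) hold. By Lemma~\ref{lem:hull}, $\mathcal H$ is then the least element of $\mathfrak X_\alpha$, so (a) holds and $\bigcap\mathfrak X_\alpha=\mathcal H$.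

Suppose that (d) fails, and let $G\in\mathcal H$ be a pseudo-well-order. Lemma~\ref{lem:hull} and Proposition~\ref{prop:bad} give $\bigcap\mathfrak X_\alpha=\mathcal H$. Let $\mathcal X\in\mathfrak X_\alpha$ be arbitrary. Then $G\in\mathcal X$ is ill-founded but believed well-founded by Lemma~\ref{lem:lwf}, so (c) fails. Let $K\in\mathcal X$ be as in Proposition~\ref{prop:bad}. By Lemma~\ref{lem:rec}(c), some $Z\in\mathcal X$ is not definable with parameters over $(L_\alpha,\in,K,G)$, so $Z\notin\bigcap\mathfrak X_\alpha$. Thus no member of $\mathfrak X_\alpha$ equals $\bigcap\mathfrak X_\alpha$. A least element would equal this intersection, so (a) fails; and $\mathcal H$ does equal it, so (b) fails.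
\end{proof}

\begin{remark}\label{rem:hyp}
Countability of $\alpha$ is used only in Lemma~\ref{lem:decide}; Lemma~\ref{lem:hull}, Proposition~\ref{prop:good} and the implication from (c) to (d) hold without it. Each half of the definition of a pseudo-well-order is used twice. Local well-foundedness of $G$ forces branches to have height $\alpha$ and permits recursion along $G$. Ill-foundedness of $G$ gives $\mathcal T$ a branch and makes the comparison in Lemma~\ref{lem:long} stop before the end of $G$. The conclusion fails for $\mathsf{GB}$ in place of $\mathsf{GB}+\mathsf{ETR}$, since $\operatorname{Def}(L_\alpha)$ is the least family of classes making $L_\alpha\models\mathsf{ZF}$ a model of $\mathsf{GB}$; there Lemma~\ref{lem:rec}(c) is false for $k=0$.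
\end{remark}

\section{The least height}\label{sec:least}

To apply Theorem~\ref{thm:fixed} we need a pseudo-well-order in the hull. We switch off the clock: for $L_\alpha\models\mathsf{ZF}$ let $\mathcal T_*=\mathcal T_R$ with $R=L_\alpha\times L_\alpha$, so that the condition on the $g_m$ is vacuous, and let $\Gamma_*$ be the order $\le_{KB}$ on $\mathcal T_*$. Both are definable over $L_\alpha$. The tree $\mathcal T_*$ searches for models $(L_\lambda,\mathcal Y)$ of $\mathsf{GB}+\mathsf{ETR}$ with $\lambda\le\alpha$.

\begin{lemma}\label{lem:dich}
Let $\mathfrak X_\alpha\ne\emptyset$. Either $\Gamma_*$ is a pseudo-well-order, or some transitive model of $\mathsf{GB}+\mathsf{ETR}$ is an element of $L_\alpha$.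
\end{lemma}

\begin{proof}
The relation $L_\alpha\times L_\alpha$ is ill-founded, as witnessed by the constant sequence $0$. So $\mathcal T_*$ has a branch by Lemma~\ref{lem:branch}(b), and $\Gamma_*$ is ill-founded by Lemma~\ref{lem:kb}(b). Suppose that $\Gamma_*$ is not locally well-founded, and fix a limit $\kappa<\alpha$ such that $\le_{KB}$ does not well-order $c=\mathcal T_*\cap L_\kappa$. The set $c$ is in $L_\alpha$ by Separation, and it is a tree by (L4). By Lemma~\ref{lem:kb}(a) it has a branch in $V$, so the relation $r=\{(t,t')\in c\times c:t\supsetneq t'\}\in L_\alpha$ is ill-founded. By (L5) some nonempty $b\in L_\alpha$ has no $r$-minimal element; thus $b\subseteq c$ and every node in $b$ has a proper extension in $b$. Working in $L_\alpha\models\mathsf{ZFC}$, choose $t_0\subsetneq t_1\subsetneq\cdots$ in $b$ and let $f=\bigcup_nt_n\in L_\alpha$. Then $f$ is a branch of $\mathcal T_*$. The pair $(L_{\lambda_f},\mathcal Y_f)$ is obtained from $f$ by absolute set operations, so it is an element of $L_\alpha$, and it is a model of $\mathsf{GB}+\mathsf{ETR}$ by Lemma~\ref{lem:branch}(a).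
\end{proof}

\begin{lemma}\label{lem:least}
Suppose that $\mathsf{GB}+\mathsf{ETR}$ has a transitive model, and let $\alpha_0$ be the least height of one. Then $\mathfrak X_{\alpha_0}\ne\emptyset$, the ordinal $\alpha_0$ is countable, and $\mathcal H_{\alpha_0}$ contains a pseudo-well-order. Consequently all of \textup{(a)--(d)} in Theorem~\ref{thm:fixed} fail for $\alpha_0$.
\end{lemma}

\begin{proof}
Lemma~\ref{lem:inner} gives $\mathcal X\in\mathfrak X_{\alpha_0}$. Let $(M_1,\mathcal X_1)$ be a countable elementary substructure of the two-sorted structure $(L_{\alpha_0},\mathcal X)$, and let $\pi\colon M_1\to\bar M$ be the transitive collapse. Send $B\in\mathcal X_1$ to $\pi[B\cap M_1]\subseteq\bar M$. This map is injective by Class Extensionality in $(M_1,\mathcal X_1)$, and $x\in B$ if and only if $\pi(x)\in\pi[B\cap M_1]$ for $x\in M_1$. So the image is a countable transitive model of $\mathsf{GB}+\mathsf{ETR}$. Its height is countable and at least $\alpha_0$, so $\alpha_0$ is countable. A transitive model that is an element of $L_{\alpha_0}$ has height below $\alpha_0$, so the second alternative of Lemma~\ref{lem:dich} is impossible. Hence $\Gamma_*$ is a pseudo-well-order,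 and it is in $\mathcal H_{\alpha_0}$ by (H1). So (d) fails, and with it (a), (b) and (c).
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $T$ be as in the theorem; the case $T=\mathsf{GB}+\mathsf{ETR}$ is included, and so is the extension by global choice, which follows from $\mathsf{GB}+V{=}L$ because $<_L$ is a class well-order of all sets. Suppose that $(M,\mathcal X)$ is a minimum transitive model of $T$. It is a model of $\mathsf{GB}+\mathsf{ETR}$, so $\alpha_0$ from Lemma~\ref{lem:least} exists, the height of $M$ is at least $\alpha_0$, and $L_{\alpha_0}\subseteq M$ by (L1). For every $\mathcal Y\in\mathfrak X_{\alpha_0}$, the model $(L_{\alpha_0},\mathcal Y)$ satisfies $\mathsf{GB}+\mathsf{ETR}+V{=}L$ and hence $T$, so $M\subseteq L_{\alpha_0}$ and $\mathcal X\subseteq\mathcal Y$. Since $\mathfrak X_{\alpha_0}\ne\emptyset$, it follows that $M=L_{\alpha_0}$ and that $\mathcal X$ is the least element of $\mathfrak X_{\alpha_0}$. This is condition (a) of Theorem~\ref{thm:fixed}, contrary to Lemma~\ref{lem:least}.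
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:beta}]
(a) Let $(M,\mathcal X)$ be a $\beta$-model of height $\alpha$. By Lemma~\ref{lem:inner}, $\mathfrak X_\alpha\ne\emptyset$. The order $\Gamma_*$ is definable over $L_\alpha=L^M$, so $\Gamma_*\in\mathcal X$. If it were a pseudo-well-order, then $(M,\mathcal X)$ would believe it well-founded by Lemma~\ref{lem:lwf}(a), although it is ill-founded; this contradicts the $\beta$-property. By Lemma~\ref{lem:dich}, a transitive model of $\mathsf{GB}+\mathsf{ETR}$ is an element of $L_\alpha\subseteq M$, and its height is below $\alpha$.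

(b) Let $(N,\mathcal Y)$ be a transitive model of $\mathsf{GB}+\mathsf{ETR}$, of height $\beta\ge\alpha_0$. Then $L_{\alpha_0}\subseteq N$ by (L1), and $L_{\alpha_0}$ is itself the set part of a model by Lemma~\ref{lem:least}. So the intersection of the set parts is $L_{\alpha_0}$.

Next, $\mathcal H_{\alpha_0}\subseteq\mathcal Y$. If $\beta=\alpha_0$, Lemma~\ref{lem:inner} gives $\mathcal Y'\subseteq\mathcal Y$ with $\mathcal Y'\in\mathfrak X_{\alpha_0}$, and $\mathcal H_{\alpha_0}\subseteq\mathcal Y'$ by Lemma~\ref{lem:hull}. If $\beta>\alpha_0$, then $L_{\alpha_0}\in N$, so $\mathcal P(L_{\alpha_0})\cap N$ satisfies (H1) and (H2) by (L3), and $\mathcal H_{\alpha_0}\subseteq N\subseteq\mathcal Y$. Thus the intersection of the class parts contains $\mathcal H_{\alpha_0}$. It is contained in $\bigcap\mathfrak X_{\alpha_0}$, which equals $\mathcal H_{\alpha_0}$ by Theorem~\ref{thm:fixed}, as $\alpha_0$ is countable. Finally, $(L_{\alpha_0},\mathcal H_{\alpha_0})$ satisfies $\mathsf{GB}$ by Lemma~\ref{lem:hull}, and it does not satisfy $\mathsf{ETR}$ because condition (b) of Theorem~\ref{thm:fixed} fails for $\alpha_0$ by Lemma~\ref{lem:least}.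
\end{proof}

\begin{thebibliography}{9}

\bibitem{Williams}
Kameryn J Williams, \emph{Minimum models of second-order set theories}, arXiv:1709.03955 (2017).

\end{thebibliography}
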